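\title{Locally coherent hearts and elementary cogenerators}

\begin{abstract}
A torsion pair $\mathbf t$ in the category of modules over a small preadditive category has a Happel--Reiten--Smal\o\ heart $\mathcal H_{\mathbf t}$ in the derived category. R.~Laking asked whether, if $\mathcal H_{\mathbf t}$ is a locally coherent Grothendieck category, $\mathbf t$ is associated to a $2$-term cosilting complex that is an elementary cogenerator of the derived category. We show that the answer is no, by an example whose heart is semisimple. We then find the missing condition: when $\mathcal H_{\mathbf t}$ is a Grothendieck category, an associated $2$-term cosilting complex is an elementary cogenerator if and only if $\mathcal H_{\mathbf t}$ is locally coherent and the torsion part of every representable module is finitely presented as an object of the heart. We give classes of torsion pairs for which the extra condition is automatic, and an example showing that it cannot be weakened in two natural ways.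
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Hearts, cosilting complexes and purity}

Let $\mathcal A$ be a small preadditive category. An \emph{$\mathcal A$-module} is an additive functor $\mathcal A^{\mathrm{op}}\to\mathrm{Ab}$. We write $\operatorname{mod}\mathcal A$ for the Grothendieck category of all $\mathcal A$-modules (no finiteness condition is implied) and $\mathbf D=\mathbf D(\operatorname{mod}\mathcal A)$ for its unbounded derived category. A module $M$ is viewed as a complex in degree $0$, written $M$ or $M[0]$. The \emph{representables} are the modules $\mathcal A(-,a)$; they are finitely generated projective generators of $\operatorname{mod}\mathcal A$.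

A \emph{torsion pair} $\mathbf t=(\mathcal T,\mathcal F)$ consists of two classes of modules such that $\operatorname{Hom}(\mathcal T,\mathcal F)=0$ and every module $M$ has a submodule $tM\in\mathcal T$ with $M/tM\in\mathcal F$. The submodule $tM$ is unique and functorial in $M$. The class $\mathcal T$ is closed under quotients, extensions and coproducts; the class $\mathcal F$ is closed under submodules, extensions and products, and every class with these three closure properties is the class $\mathcal F$ of a unique torsion pair. The heart of the Happel--Reiten--Smal\o\ $t$-structure of $\mathbf t$ is the abelian category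
\[
\mathcal H_{\mathbf t}=\{X\in\mathbf D : H^i(X)=0 \text{ for } i\notin\{-1,0\},\ H^{-1}(X)\in\mathcal F,\ H^0(X)\in\mathcal T\}.
\]
The $t$-structure comes with a cohomological functor $H_{\mathbf t}=H^0_{\mathbf t}\colon\mathbf D\to\mathcal H_{\mathbf t}$, recalled in Section~\ref{sec:limits}. On a module $M$ it is given by $H_{\mathbf t}(M)=tM[0]$.

An object $X$ of a Grothendieck category $\mathcal G$ is \emph{finitely generated} if, whenever $X$ is the union of a directed family of subobjects, it equals one of them. It is \emph{finitely presented} if $\mathcal G(X,-)$ preserves direct limits. For modules these are the usual notions. The category $\mathcal G$ is \emph{locally coherent} if it has a set of finitely presented generators and kernels of morphisms between finitely presented objects are finitely presented.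

A \emph{$2$-term cosilting complex} is a complex $E=(E^0\xrightarrow{\sigma}E^1)$ of injective modules in degrees $0,1$ such that
\begin{enumerate}
\item[(C1)] $\mathbf D(E^I,E[i])=0$ for all sets $I$ and all $i>0$;
\item[(C2)] if $\mathbf D(X,E[i])=0$ for all $i\in\mathbb Z$, then $X=0$.
\end{enumerate}
The torsion pair \emph{associated} to $E$ is the one with
\[
\mathcal F=\{M\in\operatorname{mod}\mathcal A:\mathbf D(M,E[1])=0\}.
\]
Lemma~\ref{lem:cogen} shows that this class does define a torsion pair.

An object $C\in\mathbf D$ is \emph{compact} if $\mathbf D(C,-)$ preserves coproducts, and $\mathbf D^c$ denotes the full subcategory of compact objects. A morphism $f$ in $\mathbf D$ is a \emph{pure monomorphism} if $\mathbf D(C,f)$ is injective for every compact $C$; its source is then a \emph{pure subobject} of its target. An object $Y$ is \emph{pure-injective} if every pure monomorphism out of $Y$ splits. Since direct limits of modules are exact, directed homotopy colimits in $\mathbf D$ are computed by direct limits of complexes: for a direct system $(X_i)$ of complexes over a directed set, $\operatorname{hocolim}X_i$ is the complex $\varinjlim X_i$,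 viewed as an object of $\mathbf D$. A class of objects of $\mathbf D$ is \emph{definable} if it is closed under products, directed homotopy colimits and pure subobjects. Let $\operatorname{Prod}(Y)$ be the class of direct summands of products $Y^I$, and put
\[
\operatorname{Cogen}^*(Y)=\{X : X\text{ admits a pure monomorphism into some }X'\in\operatorname{Prod}(Y)\}.
\]
A pure-injective object $Y$ is an \emph{elementary cogenerator} of $\mathbf D$ if $\operatorname{Cogen}^*(Y)$ is the smallest definable class containing $Y$. The shift preserves compact objects, products and directed homotopy colimits, so $Y$ is an elementary cogenerator if and only if $Y[1]$ is.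

The following question of R.~Laking is posed in \cite{PSV}.

\medskip
\noindent\textbf{Question.} \emph{Let $\mathbf t$ be a torsion pair in $\operatorname{mod}\mathcal A$ such that $\mathcal H_{\mathbf t}$ is a locally coherent Grothendieck category. Is $\mathbf t$ associated to a $2$-term cosilting complex that is an elementary cogenerator of $\mathbf D$?}

\subsection{Why one expects a positive answer}\label{sub:why}

Say that $Y$ \emph{sees} a morphism $g\colon C\to X$ if $hg\neq0$ for some $h\colon X\to Y$. By Lemma~\ref{lem:test}, $X$ lies in $\operatorname{Cogen}^*(Y)$ exactly when $Y$ sees every nonzero morphism from a compact object to $X$, and a pure-injective $Y$ is an elementary cogenerator exactly when this property of $X$ passes to directed homotopy colimits. So the notion is a finiteness condition, and it is natural to compare it with finiteness conditions on the heart.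

The comparison can be made by hand for $\mathbf t=(\operatorname{mod}\mathcal A,0)$. The heart is $\operatorname{mod}\mathcal A$ itself. If $W$ is an injective cogenerator of $\operatorname{mod}\mathcal A$, then $\mathbf D(X,W[i])=\operatorname{Hom}(H^{-i}X,W)$, so $E=W[-1]$ is a $2$-term cosilting complex with torsion pair $\mathbf t$, and $W$ sees $g$ if and only if $H^0(g)\ne0$. Let $X=\operatorname{hocolim}X_i$ with all $X_i\in\operatorname{Cogen}^*(W)$, and let $g\colon C\to X$ be a morphism from a compact object with $H^0(g)=0$. By compactness $g$ factors through some $g_i\colon C\to X_i$, and $H^0(g_i)$ becomes zero in $\varinjlim H^0X_j=H^0X$. If the module $H^0C$ is finitely generated, then $H^0C\to H^0X_j$ is already zero for some $j\ge i$. Then $W$ does not see $C\to X_j$, so this morphism is zero, and $g=0$. Thus $\operatorname{Cogen}^*(W)$ is closed under directed homotopy colimits as soon as $H^0C$ is finitely generated for all compact $C$. This is where coherence enters: for $C=(P^0\to P^1)$, a complex of finitely generated projectives in degrees $0,1$, the module $H^0C$ is the kernel of $P^0\to P^1$.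

One would guess that the same happens for every torsion pair, with $H_{\mathbf t}$ in place of $H^0$. But the argument needs the objects $H_{\mathbf t}(C)$ to be finitely generated in the heart. This is a property of the way $\mathcal H_{\mathbf t}$ sits in $\mathbf D$, whereas local coherence is a property of the category $\mathcal H_{\mathbf t}$ alone. Already $H_{\mathbf t}(P)=tP[0]$, for $P$ representable, has no reason to be small.

\subsection{Results}

The answer to the question is no, and the heart of the counterexample is as simple as possible.

\begin{theorem}\label{thm:counter}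
Let $k$ be a field and $V$ an infinite-dimensional $k$-vector space. Let $\mathcal A$ be the $k$-category with objects $a,b$ and $\mathcal A(a,a)=\mathcal A(b,b)=k$, $\mathcal A(b,a)=V$, $\mathcal A(a,b)=0$. Let $\mathcal T=\{M:M(a)=0\}$ and $\mathcal F=\{M:M(b)=0\}$. Then $\mathbf t=(\mathcal T,\mathcal F)$ is a torsion pair associated to a $2$-term cosilting complex, and $\mathcal H_{\mathbf t}\simeq\operatorname{Mod}k\times\operatorname{Mod}k$ is locally coherent. No $2$-term cosilting complex with associated torsion pair $\mathbf t$ is an elementary cogenerator of $\mathbf D$.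
\end{theorem}

The second result identifies the missing condition.

\begin{theorem}\label{thm:criterion}
Let $\mathbf t$ be a torsion pair in $\operatorname{mod}\mathcal A$ such that $\mathcal H_{\mathbf t}$ is a Grothendieck category. Then $\mathbf t$ is associated to a $2$-term cosilting complex. Every $2$-term cosilting complex $E$ with associated torsion pair $\mathbf t$ is pure-injective, and the following are equivalent:
\begin{enumerate}
\item[(1)] $E$ is an elementary cogenerator of $\mathbf D$;
\item[(2)] $H_{\mathbf t}(C)$ is finitely generated in $\mathcal H_{\mathbf t}$ for every $C\in\mathbf D^c$;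
\item[(3)] $H_{\mathbf t}(C)$ is finitely presented in $\mathcal H_{\mathbf t}$ for every $C\in\mathbf D^c$;
\item[(4)] $\mathcal H_{\mathbf t}$ is locally coherent, and $tP[0]$ is finitely presented in $\mathcal H_{\mathbf t}$ for every representable $P$.
\end{enumerate}
\end{theorem}

Conditions (2)--(4) do not mention $E$, so either all or none of the complexes associated to $\mathbf t$ are elementary cogenerators. The implication (1)$\Rightarrow$(4) shows that local coherence of the heart is necessary; the question asks whether it is sufficient.

\begin{corollary}\label{cor:positive}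
Let $\mathbf t$ and $E$ be as in Theorem~\ref{thm:criterion}.
\begin{enumerate}
\item[(a)] Suppose that all representables lie in $\mathcal F$ (equivalently, every module is a quotient of a module in $\mathcal F$). Then $E$ is an elementary cogenerator if and only if $\mathcal H_{\mathbf t}$ is locally coherent.
\item[(b)] Suppose that $\operatorname{mod}\mathcal A$ is locally coherent. Then the following are equivalent: \textup{(i)} $E$ is an elementary cogenerator; \textup{(ii)} $tM$ is finitely presented for every finitely presented module $M$; \textup{(iii)} $\mathcal H_{\mathbf t}$ is locally coherent and $tP$ is a finitely generated module for every representable $P$.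
\item[(c)] If $\operatorname{mod}\mathcal A$ is locally noetherian, then $E$ is an elementary cogenerator and $\mathcal H_{\mathbf t}$ is locally coherent.
\end{enumerate}
\end{corollary}

In view of (b)(iii) one may ask whether condition (4) can be relaxed in general. It cannot.

\begin{proposition}\label{prop:sharp}
In Theorem~\ref{thm:criterion}(4), the condition that $tP[0]$ be finitely presented in $\mathcal H_{\mathbf t}$ cannot be replaced by ``$tP$ is a finitely presented module'', nor by ``$tP[0]$ is finitely generated in $\mathcal H_{\mathbf t}$''. More precisely, there are $\mathcal A$ and $\mathbf t$ such that $\mathcal H_{\mathbf t}$ is a locally coherent Grothendieck category, both of these conditions hold for every representable $P$, and no associated $2$-term cosilting complex is an elementary cogenerator.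
\end{proposition}

Theorem~\ref{thm:counter} is proved in Section~\ref{sec:counter}, using only the basic facts of Section~\ref{sec:basic}. Theorem~\ref{thm:criterion} is proved along the cycle (4)$\Rightarrow$(3)$\Rightarrow$(2)$\Rightarrow$(1)$\Rightarrow$(4). Sections~\ref{sec:limits} and~\ref{sec:inj} show that $H_{\mathbf t}$ commutes with directed homotopy colimits and that morphisms into $E[1]$ depend only on $H_{\mathbf t}$; the first three implications follow in Section~\ref{sec:easy}. The last one, in Section~\ref{sec:hard}, presents the heart as a quotient of the category of modules over $\mathbf D^c$. Sections~\ref{sec:cor} and~\ref{sec:sharp} prove Corollary~\ref{cor:positive} and Proposition~\ref{prop:sharp}.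

\section{Morphisms in the derived category}\label{sec:basic}

We use the following standard facts.
\begin{enumerate}
\item[(D1)] For $P=\mathcal A(-,a)$ one has $\mathbf D(P[n],X)=H^{-n}(X)(a)$.
\item[(D2)] If $J$ is a bounded complex of injectives, then $\mathbf D(X,J)$ is the group of homotopy classes of chain maps $X\to J$. Hence $\mathbf D(X,J)=0$ if $J$ is concentrated in degrees $<n$ and $H^iX=0$ for $i<n$, because $X$ is then isomorphic to a complex in degrees $\ge n$; we call this vanishing \emph{by degrees}. For an injective module $Q$ one has $\mathbf D(X,Q[i])=\operatorname{Hom}(H^{-i}X,Q)$.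
\item[(D3)] Products and coproducts of modules are exact, so in $\mathbf D$ they are computed termwise and commute with each $H^i$. Idempotents split in $\mathbf D$.
\item[(D4)] $\mathbf D$ is compactly generated, and $\mathbf D^c$ is the smallest \emph{thick} subcategory (closed under shifts, cones and direct summands) containing the representables. It contains all bounded complexes of finitely generated projectives.
\end{enumerate}

Let $E=(E^0\xrightarrow{\sigma}E^1)$ be a complex of injectives in degrees $0,1$ and $M$ a module. By (D2), $\mathbf D(M,E)=\operatorname{Hom}(M,H^0E)$, $\mathbf D(M,E[1])=\operatorname{coker}\operatorname{Hom}(M,\sigma)$, and $\mathbf D(M,E[i])=0$ for $i\ne0,1$. So $\mathbf D(M,E[1])=0$ means that $\operatorname{Hom}(M,\sigma)$ is surjective. For a module $N$ let $\operatorname{Cogen}(N)$ be the class of submodules of products $N^I$.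

\begin{lemma}\label{lem:cogen}
If $E$ is a $2$-term cosilting complex, then $\mathcal F=\{M:\mathbf D(M,E[1])=0\}$ equals $\operatorname{Cogen}(H^0E)$. It is closed under submodules, extensions and products.
\end{lemma}

\begin{proof}
For $0\to M'\to M\to M''\to0$ the sequence
\[
\mathbf D(M'',E[1])\to\mathbf D(M,E[1])\to\mathbf D(M',E[1])\to\mathbf D(M'',E[2])=0
\]
is exact, so $\mathcal F$ is closed under extensions and submodules. The truncation triangle $H^1(E^I)[-2]\to H^0(E^I)\to E^I\to H^1(E^I)[-1]$ gives an exact sequence
\[
\mathbf D(E^I,E[1])\to\mathbf D(H^0(E^I),E[1])\to\mathbf D(H^1(E^I),E[3]),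
\]
whose outer terms vanish by (C1) and by degrees. Hence $(H^0E)^I=H^0(E^I)\in\mathcal F$, and $\operatorname{Cogen}(H^0E)\subseteq\mathcal F$. Conversely, let $M\in\mathcal F$ and let $K$ be the intersection of the kernels of all maps $M\to H^0E$. Then $M/K\in\operatorname{Cogen}(H^0E)\subseteq\mathcal F$, so $\mathbf D(M,E)\to\mathbf D(K,E)$ is surjective: every map $K\to H^0E$ extends to $M$, and therefore vanishes. Thus $\mathbf D(K,E)=0$, and $\mathbf D(K,E[1])=0$ since $K\in\mathcal F$. By (C2), $K=0$. Finally, $\operatorname{Cogen}(H^0E)$ is closed under products.
\end{proof}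

\begin{lemma}\label{lem:hocolim}
For $C$ compact and $(X_i)$ a direct system of complexes, the canonical map $\varinjlim\mathbf D(C,X_i)\to\mathbf D(C,\operatorname{hocolim}X_i)$ is bijective.
\end{lemma}

\begin{proof}
Consider the class of $C$ such that the map is bijective for all shifts of $C$. It contains the representables by (D1), since cohomology commutes with direct limits. It is closed under summands, and under cones by the five lemma. Apply (D4).
\end{proof}

\begin{lemma}\label{lem:test}
Let $Y\in\mathbf D$.
\begin{enumerate}
\item[(a)] $X\in\operatorname{Cogen}^*(Y)$ if and only if for every compact $C$ and every $0\neq g\colon C\to X$ there is $h\colon X\to Y$ with $hg\ne0$.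
\item[(b)] $\operatorname{Cogen}^*(Y)$ is the smallest definable class containing $Y$ if and only if it is closed under directed homotopy colimits.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Composing a pure monomorphism $X\to X'\in\operatorname{Prod}(Y)$ with a split monomorphism $X'\to Y^I$ gives a pure monomorphism $u\colon X\to Y^I$. If $g\neq0$, then $ug\ne0$, so $hg\neq0$ for some component $h$ of $u$. Conversely, the condition says that the canonical map $X\to Y^{\mathbf D(X,Y)}$ is a pure monomorphism.

(b) Composites of pure monomorphisms are pure monomorphisms, and so are products, because $\mathbf D(C,-)$ preserves products. Hence $\operatorname{Cogen}^*(Y)$ is closed under pure subobjects and products, and it contains $Y$. A definable class containing $Y$ contains $\operatorname{Prod}(Y)$, as split monomorphisms are pure, and hence contains $\operatorname{Cogen}^*(Y)$. So $\operatorname{Cogen}^*(Y)$ is the smallest definable class containing $Y$ if and only if it is definable, and only closure under directed homotopy colimits can fail.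
\end{proof}

\section{A semisimple heart without an elementary cogenerator}\label{sec:counter}

We want a heart that is locally coherent for trivial reasons and a representable whose torsion part is large. If $\mathcal T$ consists of projectives, then $\mathcal T$ and $\mathcal F[1]$ do not interact in the heart, and the heart cannot tell how large $tP$ is. The category of Theorem~\ref{thm:counter} realizes this with two objects.

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
A module is a triple $(M_a,M_b,\mu)$ of two $k$-vector spaces and a linear map $\mu\colon V\otimes_kM_a\to M_b$; a morphism is a pair $(f_a,f_b)$ of linear maps compatible with the maps $\mu$. The representables are $P_a=(k,V)$, with $\mu$ the canonical isomorphism, and $P_b=(0,k)$. For a vector space $N$ put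
\[
S(N)=(N,0),\qquad J(N)=(\operatorname{Hom}_k(V,N),N,\mathrm{ev}).
\]
A morphism $M\to S(N)$ is an arbitrary linear map $M_a\to N$. A morphism $M\to J(N)$ is an arbitrary linear map $f_b\colon M_b\to N$, the component $f_a$ being forced by $f_a(m)(v)=f_b\mu(v\otimes m)$. Thus
\begin{equation}\label{eq:SJ}
\operatorname{Hom}(M,S(N))\cong\operatorname{Hom}_k(M_a,N),\qquad\operatorname{Hom}(M,J(N))\cong\operatorname{Hom}_k(M_b,N).
\end{equation}
Both functors are exact in $M$, so $S(N)$ and $J(N)$ are injective, and $S(k)\oplus J(k)$ is an injective cogenerator.

\emph{The torsion pair.} A morphism from $(0,M_b)$ to $(M'_a,0)$ is zero, and every $M$ has an exact sequence $0\to(0,M_b)\to M\to(M_a,0)\to0$. So $\mathbf t$ is a torsion pair with $tM=(0,M_b)$. The class $\mathcal F$ consists of the injectives $S(N)$, the class $\mathcal T$ consists of the projectives $(0,N)\cong P_b^{(\dim N)}$, and both are equivalent to $\operatorname{Mod}k$ as categories.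

\emph{The heart.} For $X\in\mathcal H_{\mathbf t}$ with $F=H^{-1}X$ and $T=H^0X$, the truncation triangle $F[1]\to X\to T\to F[2]$ splits, because $\operatorname{Ext}^2(T,F)=0$. So $X\cong F[1]\oplus T$. Moreover, for all $T\in\mathcal T$ and $F\in\mathcal F$ we have $\mathbf D(F[1],T)=\operatorname{Ext}^{-1}(F,T)=0$ and $\mathbf D(T,F[1])=\operatorname{Ext}^1(T,F)=0$. Hence $\mathcal H_{\mathbf t}\simeq\mathcal F\times\mathcal T\simeq\operatorname{Mod}k\times\operatorname{Mod}k$. Its finitely presented objects are the pairs of finite-dimensional spaces, so it is a locally coherent Grothendieck category.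

\emph{An associated cosilting complex.} Let $E_0=(S(k)\xrightarrow{0}J(k))=S(k)\oplus J(k)[-1]$. For a module $M$ we get $\mathbf D(M,E_0[1])=\operatorname{Hom}(M,J(k))=\operatorname{Hom}_k(M_b,k)$, which vanishes if and only if $M\in\mathcal F$. For $i>0$ the group $\mathbf D(E_0^I,E_0[i])$ is the direct sum of
\[
\operatorname{Ext}^i(S(k)^I,S(k)),\quad\operatorname{Ext}^{i-1}(S(k)^I,J(k)),\quad\operatorname{Ext}^{i+1}(J(k)^I,S(k)),\quad\operatorname{Ext}^{i}(J(k)^I,J(k)).
\]
These vanish by injectivity, except possibly $\operatorname{Hom}(S(k)^I,J(k))$ for $i=1$, which is zero by \eqref{eq:SJ} since $(S(k)^I)_b=0$. This is (C1). If $\mathbf D(X,E_0[i])=0$ for all $i$, then by (D2) no $H^nX$ has a nonzero map to $S(k)$ or to $J(k)$, so $X=0$. This is (C2).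

Now let $E=(E^0\xrightarrow{\sigma}E^1)$ be any $2$-term cosilting complex with torsion pair $\mathbf t$. We first find enough objects in $\operatorname{Prod}(E)$, then form a directed homotopy colimit of them, and finally show that it has no nonzero map to $E$.

\emph{Step 1: $J(N)[-1]\in\operatorname{Prod}(E)$ for every $N$.} Put $Q_0=\ker\sigma$ and $Q_1=\operatorname{coker}\sigma$. By Lemma~\ref{lem:cogen}, $Q_0\in\mathcal F$, so $Q_0$ is injective and $0\to Q_0\to E^0\to\operatorname{im}\sigma\to0$ splits. Then $\operatorname{im}\sigma$ is injective, so $0\to\operatorname{im}\sigma\to E^1\to Q_1\to0$ splits and $Q_1$ is injective. The complex $E$ is the direct sum of $(Q_0\xrightarrow{0}Q_1)$ and a contractible complex, so $E\cong Q_0\oplus Q_1[-1]$ and $\mathcal F=\{M:\operatorname{Hom}(M,Q_1)=0\}$.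

The module $P_b$ is simple and not in $\mathcal F$, so there is a monomorphism $P_b\to Q_1$. It extends along the inclusion $P_b=(0,k)\subseteq J(k)$ to a morphism $j\colon J(k)\to Q_1$. Every nonzero submodule $M$ of $J(k)$ contains $P_b$: if $M_b=0$, then each $\varphi\in M_a$ satisfies $\varphi(v)\in M_b=0$ for all $v$, so $M=0$; otherwise $M_b=k$. As $\ker j$ does not contain $P_b$, it is zero. So the injective module $J(k)$ is a direct summand of $Q_1$, and $J(k)[-1]\in\operatorname{Prod}(E)$. Finally $J(k)^I=J(k^I)$, and every vector space $N$ is a direct summand of some $k^I$.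

\emph{Step 2: a direct limit of modules $J(N)$ that is a nonzero module in $\mathcal F$.} Let $e_1,e_2,\dots$ be the standard basis of $N_0=k^{(\mathbb N)}$, and let $N_n=N_0/\langle e_1,\dots,e_n\rangle$, with the projections as transition maps. Each $N_n$ is nonzero and $\varinjlim N_n=0$. Since $V$ is infinite-dimensional, there is a surjection $\varphi_0\colon V\to N_0$. Its image $\varphi_n$ in $\operatorname{Hom}_k(V,N_n)$ is a surjection onto $N_n$, hence nonzero for every $n$. So $N'=\varinjlim\operatorname{Hom}_k(V,N_n)$ is nonzero, and
\[
L=\varinjlim J(N_n)=S(N')\neq0,\qquad L\in\mathcal F .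
\]
By Step~1, $L[-1]=\operatorname{hocolim}J(N_n)[-1]$ is a directed homotopy colimit of objects of $\operatorname{Prod}(E)\subseteq\operatorname{Cogen}^*(E)$.

\emph{Step 3: $L[-1]\notin\operatorname{Cogen}^*(E)$.} Since $L\in\mathcal F$, we have $\mathbf D(L[-1],E)=\mathbf D(L,E[1])=0$. On the other hand $\mathbf D(P_a[-1],L[-1])=N'\ne0$ and $P_a[-1]$ is compact. So the condition of Lemma~\ref{lem:test}(a) fails for $L[-1]$.

Thus $\operatorname{Cogen}^*(E)$ is not closed under directed homotopy colimits, and $E$ is not an elementary cogenerator by Lemma~\ref{lem:test}(b).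
\end{proof}

\begin{remark}\label{rem:reading}
The proof shows where the argument of Section~\ref{sub:why} breaks down. Let $g_n\colon P_a\to J(N_n)$ be the morphism given by $\varphi_n\in J(N_n)_a$. On torsion parts it is $\varphi_n\colon V\to N_n$, viewed as a map $tP_a=(0,V)\to tJ(N_n)=(0,N_n)$. So $H_{\mathbf t}(g_n)\neq0$ for every $n$, while for the limit $g\colon P_a\to L$ we have $g\ne0$ and $H_{\mathbf t}(g)=0$. This is possible because $H_{\mathbf t}(P_a)=(0,V)[0]$ is not finitely generated in the heart. The hypothesis on $\dim V$ is used only in Step~2: for finite-dimensional $V$ the functor $\operatorname{Hom}_k(V,-)$ commutes with direct limits and $L=0$. Example~\ref{ex:dimV} shows that the conclusion then fails as well.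
\end{remark}

\section{Direct limits and finiteness in the heart}\label{sec:limits}

\subsection{Finiteness in Grothendieck categories}

Recall that an abelian category with coproducts is \emph{AB5} if direct limits are exact, and that a Grothendieck category is an AB5 category with a generator; it has enough injectives and an injective cogenerator. In an AB5 category the direct limit of a directed family of subobjects $X_i\subseteq X$ is their union, and $f^{-1}(\bigcup X_i)=\bigcup f^{-1}(X_i)$ for every $f\colon A\to X$. The heart is not known in advance to have finitely presented generators, so we record which facts hold without them.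

\begin{lemma}\label{lem:finite}
Let $\mathcal G$ be a Grothendieck category.
\begin{enumerate}
\item[(a)] Finitely presented objects are finitely generated. Quotients and extensions of finitely generated objects are finitely generated. An infinite coproduct of nonzero objects is not finitely generated.
\item[(b)] Let $X$ be finitely generated, $(Y_j)$ a direct system and $f\colon X\to Y_i$ a morphism such that $X\to Y_i\to\varinjlim Y_j$ is zero. Then $X\to Y_i\to Y_j$ is zero for some $j\ge i$.
\item[(c)] If $X$ is finitely presented and $K\subseteq X$ is finitely generated, then $X/K$ is finitely presented.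
\item[(d)] If $X$ is finitely generated and $X/K$ is finitely presented, then $K$ is finitely generated.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $X=\bigcup X_i$ be a directed union. If $X$ is finitely presented, the identity factors through some $X_i$, so $X_i=X$. If $X$ is a quotient of a finitely generated $X'$, the preimages of the $X_i$ have union $X'$, so one of them is $X'$. If $A\subseteq X$ and $X/A$ are finitely generated, then $A=A\cap X_i$ and $X_j+A=X$ for some $i,j$, so $X_l=X$ for $l\ge i,j$. An infinite coproduct of nonzero objects is the directed union of its finite subcoproducts, which are proper.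

(b) The kernels of the maps $X\to Y_j$, $j\ge i$, form a directed family whose union is the kernel of $X\to\varinjlim Y_j$, which is $X$.

(c) The map $\varinjlim\mathcal G(X/K,Y_j)\to\mathcal G(X/K,\varinjlim Y_j)$ is injective by (a) and (b). Given $f\colon X/K\to\varinjlim Y_j$, the composite $X\to\varinjlim Y_j$ factors through some $X\to Y_i$. By (b) applied to $K$, the map $X\to Y_j$ vanishes on $K$ for some $j\ge i$, and the induced map $X/K\to Y_j$ lifts $f$.

(d) Let $K=\bigcup K_i$ be a directed union. Then $X/K=\varinjlim X/K_i$, and the identity of $X/K$ lifts to some $r\colon X/K\to X/K_i$. The projection $X\to X/K_i$ and the composite $X\to X/K\xrightarrow{r}X/K_i$ agree in the limit, so by (b) they agree in $X/K_j$ for some $j\geq i$. Hence $X\to X/K_j$ vanishes on $K$, and $K=K_j$.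
\end{proof}

If $\mathcal G$ has a set of finitely presented generators, then every object is the directed union of the images of finite sums of generators. So every object is a directed union of finitely generated subobjects, and every finitely generated object is a quotient of a finite sum of generators.

\begin{lemma}\label{lem:coherent}
\begin{enumerate}
\item[(a)] A Grothendieck category $\mathcal G$ with a set of finitely presented generators is locally coherent if and only if finitely generated subobjects of finitely presented objects are finitely presented. In that case finitely presented objects are closed under kernels, cokernels, extensions and direct summands.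
\item[(b)] If $\operatorname{Ext}^2$ vanishes on $\operatorname{mod}\mathcal A$, then $\operatorname{mod}\mathcal A$ is locally coherent.
\end{enumerate}
\end{lemma}

\begin{proof}
We use Lemma~\ref{lem:finite} throughout. (a) Let $\mathcal G$ be locally coherent, $G$ finitely presented and $N\subseteq G$ finitely generated. Then $G/N$ is finitely presented, hence so is $N=\ker(G\to G/N)$. Conversely, assume the condition on subobjects and let $f\colon G\to G'$ be a morphism of finitely presented objects. Then $\operatorname{im}f$ is finitely generated, hence finitely presented; so $\ker f$ is finitely generated, hence finitely presented. Cokernels are covered by part (c) of the lemma, and a direct summand is the cokernel of an idempotent. Let $0\to A\to X\to B\to0$ be exact with $A,B$ finitely presented. Choose an epimorphism $G\to X$ with $G$ finitely presented and kernel $K$, and let $K'$ be the kernel of $G\to B$. Then $K'$ is finitely generated and $K'/K\cong A$, so $K$ is finitely generated and $X=G/K$ is finitely presented.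

(b) For a submodule $N'$ of a projective $P$ we have $\operatorname{Ext}^1(N',-)\cong\operatorname{Ext}^2(P/N',-)=0$, so $N'$ is projective. Let $G=P/K$ with $P$ finitely generated projective and $K$ finitely generated, and let $N=N'/K\subseteq G$ be finitely generated. Then $N'$ is finitely generated and projective, hence finitely presented, and so $N$ is finitely presented.
\end{proof}

\subsection{The $t$-structure of a torsion pair}

Let $\mathbf t$ be any torsion pair in $\operatorname{mod}\mathcal A$ and write $\mathcal H=\mathcal H_{\mathbf t}$. The Happel--Reiten--Smal\o\ $t$-structure is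
\begin{align*}
\mathbf D_{\mathbf t}^{\le0}&=\{X:H^iX=0\text{ for }i>0,\ H^0X\in\mathcal T\},\\
\mathbf D_{\mathbf t}^{\ge0}&=\{X:H^iX=0\text{ for }i<-1,\ H^{-1}X\in\mathcal F\},
\end{align*}
with $\mathbf D_{\mathbf t}^{\le n}=\mathbf D_{\mathbf t}^{\le0}[-n]$ and $\mathbf D_{\mathbf t}^{\ge n}=\mathbf D_{\mathbf t}^{\ge0}[-n]$. As for any $t$-structure, the following hold. An object $Y$ lies in $\mathbf D_{\mathbf t}^{\ge n+1}$ if and only if $\mathbf D(X,Y)=0$ for all $X\in\mathbf D_{\mathbf t}^{\le n}$. There are functorial triangles $\tau_{\mathbf t}^{\le n}X\to X\to\tau_{\mathbf t}^{\ge n+1}X\to(\tau_{\mathbf t}^{\le n}X)[1]$, where $\tau_{\mathbf t}^{\le n}$ is right adjoint to the inclusion of $\mathbf D_{\mathbf t}^{\le n}$ and $\tau_{\mathbf t}^{\ge n}$ is left adjoint to the inclusion of $\mathbf D_{\mathbf t}^{\ge n}$. The heart $\mathcal H=\mathbf D_{\mathbf t}^{\le0}\cap\mathbf D_{\mathbf t}^{\ge0}$ is abelian, and its short exact sequences are the triangles of $\mathbf D$ with three terms in $\mathcal H$. The functor $H_{\mathbf t}=\tau_{\mathbf t}^{\ge0}\tau_{\mathbf t}^{\le0}$ takes triangles to long exact sequences in the objects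 $H^j_{\mathbf t}(X)=H_{\mathbf t}(X[j])$. For a morphism $f$ in $\mathcal H$ this gives
\begin{equation}\label{eq:kercoker}
\operatorname{coker}_{\mathcal H}f=H_{\mathbf t}(\operatorname{cone}f),\qquad\ker_{\mathcal H}f=H_{\mathbf t}(\operatorname{cone}(f)[-1]).
\end{equation}

Explicitly, $\tau^{\le0}_{\mathbf t}X$ is the subcomplex $\cdots\to X^{-2}\to X^{-1}\to Z\to0$ of $X$, where $Z$ consists of the $0$-cocycles whose class lies in $tH^0X$, and $\tau^{\ge1}_{\mathbf t}X$ is the quotient complex. So $\tau^{\le0}_{\mathbf t}$ keeps the cohomology in negative degrees and replaces $H^0X$ by $tH^0X$, while $\tau^{\ge0}_{\mathbf t}$ keeps the cohomology in degrees $\ge0$ and replaces $H^{-1}X$ by $H^{-1}X/tH^{-1}X$. Therefore, naturally in $X$,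
\begin{equation}\label{eq:coh}
H^{-1}(H_{\mathbf t}X)=H^{-1}X/tH^{-1}X,\qquad H^0(H_{\mathbf t}X)=tH^0X .
\end{equation}
For a module $M$ this gives $H_{\mathbf t}(M)=tM[0]$, $H_{\mathbf t}(M[1])=(M/tM)[1]$ and $H_{\mathbf t}(M[n])=0$ for $n\ne0,1$. Every $Y\in\mathcal H$ has a functorial exact sequence in $\mathcal H$
\begin{equation}\label{eq:canonical}
0\to H^{-1}(Y)[1]\to Y\to H^0(Y)[0]\to0 .
\end{equation}

A coproduct of modules embeds in the product, so $\mathcal F$ is closed under coproducts. Hence all $\mathbf D_{\mathbf t}^{\le n}$ and $\mathbf D_{\mathbf t}^{\ge n}$ are closed under coproducts in $\mathbf D$. It follows that $\mathcal H$ has coproducts, computed in $\mathbf D$, and, by taking coproducts of truncation triangles, that $H_{\mathbf t}$ preserves coproducts.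

\subsection{Direct limits}

Direct limits in $\mathcal H$ are not visibly related to direct limits of modules. But coproducts in $\mathcal H$ are computed in $\mathbf D$, and kernels and cokernels by \eqref{eq:kercoker}. The bar complex expresses direct limits, and their exactness, in these terms.

Let $(M_i)$ be a direct system over a directed set, with transition maps $u_{ij}$, in an abelian category with coproducts. Put $B_n=\bigoplus_{i_0\le\dots\le i_n}M_{i_0}$ and $d=\sum_{r=0}^n(-1)^rd_r\colon B_n\to B_{n-1}$, where $d_r$ maps the summand of a chain to the summand of the chain with $i_r$ deleted, by the identity if $r>0$ and by $u_{i_0i_1}$ if $r=0$. Then $\operatorname{coker}(B_1\to B_0)=\varinjlim M_i$.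

\begin{lemma}\label{lem:bar}
In an AB5 category, $\cdots\to B_2\to B_1\to B_0\to\varinjlim M_i\to0$ is exact.
\end{lemma}

\begin{proof}
For each index $j$ let $B^{(j)}$ be the bar complex of the system restricted to $\{i\le j\}$, augmented by the map $\varepsilon\colon B_0^{(j)}\to M_j$ with components $u_{ij}$. The sequence in the statement is the direct limit over $j$ of these augmented complexes, so it suffices to show that they are contractible. Let $c$ map the summand of $(i_0\le\dots\le i_n)$ identically to the summand of $(i_0\le\dots\le i_n\le j)$, let $h_n=(-1)^{n+1}c$ on $B^{(j)}_n$, and let $h_{-1}$ be the inclusion of $M_j$ in $B^{(j)}_0$. For $n\ge1$ we have $d_rc=cd_r$ for $r\le n$ and $d_{n+1}c=1$, so $dh_n+h_{n-1}d=1$. For $n=0$ we have $d_0c=h_{-1}\varepsilon$ and $d_1c=1$, so $dh_0+h_{-1}\varepsilon=1$. Finally $\varepsilon h_{-1}=1$.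
\end{proof}

\emph{From here to the end of Section~\ref{sec:cor}, $\mathcal H$ is assumed to be a Grothendieck category.}

\begin{lemma}\label{lem:limits}
\begin{enumerate}
\item[(a)] $\mathcal F$ is closed under direct limits, and $t$ commutes with direct limits.
\item[(b)] For direct systems $(T_i)$ in $\mathcal T$ and $(F_i)$ in $\mathcal F$ one has $\varinjlim_{\mathcal H}T_i[0]=(\varinjlim T_i)[0]$ and $\varinjlim_{\mathcal H}F_i[1]=(\varinjlim F_i)[1]$.
\item[(c)] The functors $H^{-1},H^0\colon\mathcal H\to\operatorname{mod}\mathcal A$ preserve direct limits.
\item[(d)] For a direct system $(X_i)$ of complexes, the canonical map $\varinjlim_{\mathcal H}H_{\mathbf t}(X_i)\to H_{\mathbf t}(\operatorname{hocolim}X_i)$ is an isomorphism.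
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $(F_i)$ be a direct system in $\mathcal F$ with direct limit $L$ and bar complex $B$; all $B_n$ lie in $\mathcal F$. The bar complex of $(F_i[1])$ in $\mathcal H$ has terms $B_n[1]$ and differentials $d[1]$. Let $Z$ be the kernel in $\mathcal H$ of $f=d[1]\colon B_1[1]\to B_0[1]$. The cohomology sequence of the cone gives $H^{-1}(\operatorname{cone}f)=\operatorname{coker}(B_1\to B_0)=L$, so $H^0Z=tL$ by \eqref{eq:kercoker} and \eqref{eq:coh}. On the other hand, since $\mathcal H$ is AB5, Lemma~\ref{lem:bar} shows that $B_2[1]\to Z$ is an epimorphism in $\mathcal H$. The functor $H^0$ takes epimorphisms of $\mathcal H$ to epimorphisms, because $H^1$ of the kernel vanishes. As $H^0(B_2[1])=0$, we get $tL=H^0Z=0$. For a direct system $(M_i)$ of modules, the sequence $0\to\varinjlim tM_i\to\varinjlim M_i\to\varinjlim M_i/tM_i\to0$ is exact, its first term is in $\mathcal T$ and its last term is in $\mathcal F$. So $t\varinjlim M_i=\varinjlim tM_i$.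

(b) Let $B$ be the bar complex of $(T_i)$. The direct limit in $\mathcal H$ is $H_{\mathbf t}$ of the cone of $B_1[0]\to B_0[0]$. The cone has $H^0=\varinjlim T_i\in\mathcal T$ and $H^{-1}=K=\ker(B_1\to B_0)$. By Lemma~\ref{lem:bar} in $\operatorname{mod}\mathcal A$, $K$ is a quotient of $B_2\in\mathcal T$, so $K/tK=0$, and \eqref{eq:coh} gives the first claim. For $(F_i)$, the cone of $B_1[1]\to B_0[1]$ has $H^0=0$ and $H^{-1}=\varinjlim F_i$, which lies in $\mathcal F$ by (a); apply \eqref{eq:coh} again.

(c) For a direct system $(Y_i)$ in $\mathcal H$ take the direct limit of the sequences \eqref{eq:canonical}. By AB5 and (b) we obtain an exact sequence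
\[
0\to(\varinjlim H^{-1}Y_i)[1]\to\varinjlim\nolimits_{\mathcal H}Y_i\to(\varinjlim H^0Y_i)[0]\to0 ,
\]
and its long exact sequence of ordinary cohomology gives the claim.

(d) Put $X=\operatorname{hocolim}X_i$, so $H^nX=\varinjlim H^nX_i$. By (c) and \eqref{eq:coh}, the map induces on $H^{-1}$ and $H^0$ the canonical maps $\varinjlim H^{-1}X_i/tH^{-1}X_i\to H^{-1}X/tH^{-1}X$ and $\varinjlim tH^0X_i\to tH^0X$. These are isomorphisms by (a).
\end{proof}

Part (a) fails without the hypothesis on $\mathcal H$. For the torsion pair (divisible, reduced) of abelian groups, $\mathbb Q$ is a directed union of copies of the reduced group $\mathbb Z$, so this heart is not a Grothendieck category.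

The next lemma transfers finiteness between $\mathbf D$, $\mathcal H$ and $\operatorname{mod}\mathcal A$. Part (a) shows that compact objects in $\mathbf D^{\le0}_{\mathbf t}$ cause no difficulty in Theorem~\ref{thm:criterion}. A representable $P$ lies in $\mathbf D^{\le0}_{\mathbf t}$ only if it is torsion, and this is why the objects $tP[0]$ need a hypothesis.

\begin{lemma}\label{lem:transfer}
\begin{enumerate}
\item[(a)] If $C\in\mathbf D^c\cap\mathbf D^{\le0}_{\mathbf t}$, then $H_{\mathbf t}(C)$ is finitely presented in $\mathcal H$. In particular $(P/tP)[1]$ is finitely presented in $\mathcal H$ for every finitely generated projective $P$.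
\item[(b)] If $X$ is finitely presented in $\mathcal H$, then $H^0X$ is a finitely presented module.
\item[(c)] If $F\in\mathcal F$ is a finitely generated module, then $F[1]$ is finitely generated in $\mathcal H$.
\item[(d)] Let $T\in\mathcal T$ be a finitely presented module, $P_1\to P_0\to T\to0$ a presentation by finitely generated projectives, $C'=(P_1\to P_0)$ in degrees $-1,0$, and $K=\ker(P_1\to P_0)$. Then $H_{\mathbf t}(C')$ is finitely presented in $\mathcal H$ and
\[
0\to(K/tK)[1]\to H_{\mathbf t}(C')\to T[0]\to0
\]
is exact in $\mathcal H$. Hence $T[0]$ is finitely generated, and it is finitely presented if and only if $(K/tK)[1]$ is finitely generated.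
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By (D1) and Lemma~\ref{lem:limits}(c), the restriction of $\mathbf D(P[n],-)$ to $\mathcal H$ preserves direct limits for every representable $P$ and every $n$; it is zero for $n\ne0,1$. As in Lemma~\ref{lem:hocolim}, the five lemma and (D4) extend this to $\mathbf D(C,-)|_{\mathcal H}$ for all compact $C$. If $C\in\mathbf D^{\le0}_{\mathbf t}$, then $H_{\mathbf t}C=\tau^{\ge0}_{\mathbf t}C$, and by adjunction $\mathcal H(H_{\mathbf t}C,Y)=\mathbf D(C,Y)$ for $Y\in\mathcal H$. For the last claim take $C=P[1]$.

(b) Since $H^0X\in\mathcal T$ and $X$ has no cohomology in positive degrees, $\operatorname{Hom}(H^0X,M)=\operatorname{Hom}(H^0X,tM)=\mathcal H(X,tM[0])$ for every module $M$. The functor $M\mapsto tM[0]$ preserves direct limits by Lemma~\ref{lem:limits}(a),(b).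

(c) An epimorphism $P\to F$ from a finitely generated projective induces an epimorphism $P/tP\to F$, with kernel $N$ say. The cone of $(P/tP)[1]\to F[1]$ is $N[2]$, and $H_{\mathbf t}(N[2])=0$. So $F[1]$ is a quotient in $\mathcal H$ of the finitely presented object $(P/tP)[1]$.

(d) The complex $C'$ is compact with $H^0C'=T\in\mathcal T$, so (a) applies. By \eqref{eq:coh}, the displayed sequence is \eqref{eq:canonical} for $Y=H_{\mathbf t}(C')$. The last sentence follows from Lemma~\ref{lem:finite}.
\end{proof}

\section{Cosilting complexes and the injectives of the heart}\label{sec:inj}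

In Section~\ref{sub:why} we used the formula $\mathbf D(X,W)=\operatorname{Hom}(H^0X,W)$. Its analogue for a general torsion pair relates the complex $E[1]$ to an injective cogenerator of the heart. Read in one direction it constructs $E$; read in the other it describes every $E$.

\begin{proposition}\label{prop:exist}
The torsion pair $\mathbf t$ is associated to a $2$-term cosilting complex.
\end{proposition}

\begin{proof}
Let $W$ be an injective cogenerator of $\mathcal H$. The functor $X\mapsto\mathcal H(H_{\mathbf t}X,W)$ takes triangles to long exact sequences and coproducts to products. By Brown representability, such a functor on a compactly generated triangulated category is representable: there is $U\in\mathbf D$ with $\mathbf D(X,U)\cong\mathcal H(H_{\mathbf t}X,W)$ naturally in $X$. We show that $E=U[-1]$ has the required properties.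

For a module $M$ and $n\ne0,1$ we have $\mathbf D(M[n],U)=0$. By (D1), $U$ has cohomology only in degrees $-1,0$. Take an injective resolution $J^{-1}\to J^0\to\cdots$ of $U$ and let $Z^0$ be the module of $0$-cocycles; then $U\cong(J^{-1}\to Z^0)$. The triangle $Z^0\to U\to J^{-1}[1]\to Z^0[1]$ gives an exact sequence
\[
\operatorname{Ext}^1(M,J^{-1})\to\operatorname{Ext}^1(M,Z^0)\to\mathbf D(M,U[1])=\mathbf D(M[-1],U),
\]
whose outer terms vanish. So $Z^0$ is injective and $E$ is a complex of injectives in degrees $0,1$.

The group $\mathbf D(M,E[1])=\mathcal H(tM[0],W)$ vanishes if and only if $tM=0$, that is, $M\in\mathcal F$. Since $H_{\mathbf t}$ vanishes on $\mathbf D^{\le-1}_{\mathbf t}$, we have $\mathbf D(X,U^I)=0$ for $X\in\mathbf D_{\mathbf t}^{\le-1}$, so $U^I\in\mathbf D^{\ge0}_{\mathbf t}$. Hence for $i>0$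
\[
\mathbf D(E^I,E[i])=\mathbf D(U^I[-i],U)=\mathcal H(H^{-i}_{\mathbf t}(U^I),W)=0 .
\]
If $\mathbf D(X,E[i])=0$ for all $i$, then $H^j_{\mathbf t}X=0$ for all $j$. By \eqref{eq:coh}, $tH^jX=0$ and $H^jX/tH^jX=0$ for all $j$, so $X=0$.
\end{proof}

\emph{From here to the end of Section~\ref{sec:cor}, $E$ is any $2$-term cosilting complex with associated torsion pair $\mathbf t$, and $U=E[1]$, $W=H_{\mathbf t}(U)$.} We write $\operatorname{Inj}(\mathcal G)$ for the category of injective objects of $\mathcal G$.

\begin{lemma}\label{lem:inj}
\begin{enumerate}
\item[(a)] For $J\in\operatorname{Prod}(U)$ and $X\in\mathbf D$, the map $f\mapsto H_{\mathbf t}(f)$ is a bijection $\mathbf D(X,J)\to\mathcal H(H_{\mathbf t}X,H_{\mathbf t}J)$.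
\item[(b)] $W$ is an injective cogenerator of $\mathcal H$, and $H_{\mathbf t}(U^I)=W^I$, the product in $\mathcal H$.
\item[(c)] $H_{\mathbf t}\colon\operatorname{Prod}(U)\to\operatorname{Inj}(\mathcal H)$ is an equivalence.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A retract of a bijection is a bijection, so we may take $J=U^I$. This is a complex of injectives in degrees $-1,0$ with $H^{-1}J=(H^0E)^I\in\mathcal F$ by Lemma~\ref{lem:cogen}; so $J\in\mathbf D_{\mathbf t}^{\ge0}$ and $H_{\mathbf t}J=\tau^{\le0}_{\mathbf t}J$.

Let $X'\in\mathbf D^{\ge1}_{\mathbf t}$, so $H^iX'=0$ for $i<0$ and $H^0X'\in\mathcal F$. Then $\mathbf D(X',J[1])=0$ by degrees. Also $\mathbf D(X',J)=0$: in the ordinary truncation triangle $H^0X'\to X'\to\tau^{\ge1}X'\to H^0X'[1]$ we have $\mathbf D(\tau^{\ge1}X',J)=0$ by degrees and $\mathbf D(H^0X',J)=\mathbf D(H^0X',E[1])^I=0$ by the definition of the associated torsion pair. Taking $X'=\tau_{\mathbf t}^{\ge1}X$, we obtain the first of the bijections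
\[
\mathbf D(X,J)\longrightarrow\mathbf D(\tau^{\le0}_{\mathbf t}X,J)\longleftarrow\mathbf D(H_{\mathbf t}X,J)\longleftarrow\mathcal H(H_{\mathbf t}X,\tau^{\le0}_{\mathbf t}J).
\]
The second comes from the triangle $\tau^{\le-1}_{\mathbf t}X\to\tau_{\mathbf t}^{\le0}X\to H_{\mathbf t}X\to(\tau^{\le-1}_{\mathbf t}X)[1]$, since $\mathbf D(\mathbf D^{\le-1}_{\mathbf t},J)=0$, and the third is the adjunction. By naturality of the truncation maps, the composites $\tau_{\mathbf t}^{\le0}X\to X\xrightarrow{f}J$ and $\tau_{\mathbf t}^{\le0}X\to H_{\mathbf t}X\xrightarrow{H_{\mathbf t}f}H_{\mathbf t}J\to J$ agree, so $f$ corresponds to $H_{\mathbf t}(f)$.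

(b) By (a), $\mathbf D(Y[n],U)=\mathcal H(H^n_{\mathbf t}Y,W)$ for $Y\in\mathcal H$; this is $\mathcal H(Y,W)$ for $n=0$ and zero otherwise. For $0\to Y'\to Y\to Y''\to0$ exact in $\mathcal H$, the sequence $\mathbf D(Y,U)\to\mathbf D(Y',U)\to\mathbf D(Y''[-1],U)=0$ is exact, so $W$ is injective. If $\mathcal H(Y,W)=0$, then $\mathbf D(Y,E[i])=\mathbf D(Y[1-i],U)=0$ for all $i$, and $Y=0$ by (C2). An injective object with this property is a cogenerator. Finally, $H_{\mathbf t}=\tau^{\le0}_{\mathbf t}\colon\mathbf D^{\ge0}_{\mathbf t}\to\mathcal H$ is right adjoint to the inclusion, so it preserves products, and $U^I$ is the product in $\mathbf D^{\ge0}_{\mathbf t}$.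

(c) By (b) the functor takes values in $\operatorname{Inj}(\mathcal H)$, and it is fully faithful by (a). Every injective of $\mathcal H$ is the image of an idempotent of some $W^I$. This idempotent lifts to an idempotent of $U^I$ by (a), which splits in $\mathbf D$.
\end{proof}

\begin{lemma}\label{lem:detect}
$X\in\operatorname{Cogen}^*(U)$ if and only if $H_{\mathbf t}(g)\neq0$ for every compact $C$ and every $0\ne g\colon C\to X$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:inj}(a), applied to $X$ and to $C$, there is $h\colon X\to U$ with $hg\neq0$ if and only if there is $h'\colon H_{\mathbf t}X\to W$ with $h'H_{\mathbf t}(g)\ne0$. Since $W$ is a cogenerator, this happens if and only if $H_{\mathbf t}(g)\ne0$. Apply Lemma~\ref{lem:test}(a).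
\end{proof}

Purity in $\mathbf D$ is governed by the category $\mathcal M=\operatorname{Mod}\mathbf D^c$ of additive functors $(\mathbf D^c)^{\mathrm{op}}\to\mathrm{Ab}$ and the restricted Yoneda functor $y\colon\mathbf D\to\mathcal M$, $yX=\mathbf D(-,X)|_{\mathbf D^c}$. We use the following result, which holds for every compactly generated triangulated category.

\begin{theorem}[Krause {\cite[Theorem 1.8]{Krause}}]\label{thm:krause}
For $Y\in\mathbf D$ the following are equivalent: $Y$ is pure-injective; $yY$ is injective in $\mathcal M$; for every set $I$ the summation map $Y^{(I)}\to Y$ factors through the canonical map $Y^{(I)}\to Y^I$. In this case $y$ induces a bijection $\mathbf D(X,Y)\cong\mathcal M(yX,yY)$ for every $X\in\mathbf D$.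
\end{theorem}

\begin{proposition}\label{prop:pi}
$U$ and $E$ are pure-injective.
\end{proposition}

\begin{proof}
The functor $H_{\mathbf t}$ preserves coproducts and the product $U^I$, so it takes the canonical map $\iota\colon U^{(I)}\to U^I$ to the canonical map $W^{(I)}\to W^I$, and the summation map of $U$ to that of $W$. The map $W^{(I)}\to W^I$ is a monomorphism: its kernel meets each finite subcoproduct trivially, and by AB5 it is the union of these intersections. As $W$ is injective, the summation map of $W$ factors through $W^I$, by a map of the form $H_{\mathbf t}(p)$ with $p\colon U^I\to U$ by Lemma~\ref{lem:inj}(a). Then $p\iota$ and the summation map of $U$ have the same image under $H_{\mathbf t}$, so they are equal by the same lemma. Apply Theorem~\ref{thm:krause}.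
\end{proof}

Propositions~\ref{prop:exist} and~\ref{prop:pi} prove the first two assertions of Theorem~\ref{thm:criterion}. By Lemma~\ref{lem:test}(b), condition (1) now says that $\operatorname{Cogen}^*(U)$ is closed under directed homotopy colimits.

\section{From finiteness in the heart to elementary cogenerators}\label{sec:easy}

\begin{proof}[Proof of (4)$\Rightarrow$(3)$\Rightarrow$(2)$\Rightarrow$(1) in Theorem~\ref{thm:criterion}]
(4)$\Rightarrow$(3). Consider the class of $X\in\mathbf D$ such that $H^j_{\mathbf t}X$ is finitely presented for all $j$. It is closed under shifts and summands. For a triangle $X'\to X\to X''\to X'[1]$, the object $H^j_{\mathbf t}X''$ is an extension of $\ker(H^{j+1}_{\mathbf t}X'\to H^{j+1}_{\mathbf t}X)$ by $\operatorname{coker}(H^j_{\mathbf t}X'\to H^j_{\mathbf t}X)$. As $\mathcal H$ is locally coherent, Lemma~\ref{lem:coherent}(a) shows that the class is closed under cones. For $P$ representable, the only possibly nonzero objects are $H^0_{\mathbf t}P=tP[0]$, which is finitely presented by (4), and $H^1_{\mathbf t}P=(P/tP)[1]$, which is finitely presented by Lemma~\ref{lem:transfer}(a). By (D4) the class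 contains $\mathbf D^c$.

(3)$\Rightarrow$(2) is Lemma~\ref{lem:finite}(a).

(2)$\Rightarrow$(1). Let $X=\operatorname{hocolim}X_i$ with $X_i\in\operatorname{Cogen}^*(U)$, and let $g\colon C\to X$ with $C$ compact and $H_{\mathbf t}(g)=0$. By Lemma~\ref{lem:hocolim}, $g$ factors through some $g_i\colon C\to X_i$. By Lemma~\ref{lem:limits}(d), the composite $H_{\mathbf t}C\to H_{\mathbf t}X_i\to\varinjlim_{\mathcal H}H_{\mathbf t}X_j$ is zero. By (2) and Lemma~\ref{lem:finite}(b), $H_{\mathbf t}C\to H_{\mathbf t}X_j$ is zero for some $j\ge i$. Lemma~\ref{lem:detect} for $X_j$ shows that $C\to X_i\to X_j$ is zero, so $g=0$. Lemma~\ref{lem:detect} for $X$ gives $X\in\operatorname{Cogen}^*(U)$.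
\end{proof}

\section{The heart as a quotient of a functor category}\label{sec:hard}

It remains to prove (1)$\Rightarrow$(4). The difficulty is a mismatch. Condition (1) speaks of direct systems of complexes whose terms lie in $\operatorname{Cogen}^*(U)$. Finite presentation in $\mathcal H$ must be tested on all direct systems in $\mathcal H$; these commute only in $\mathbf D$, and their terms need not lie in $\operatorname{Cogen}^*(U)$. We therefore move to the abelian category $\mathcal M$. There the objects cogenerated by $yU$ embed \emph{functorially} in powers of $yU$, and powers of $U$ form direct systems of complexes, to which (1) applies. Moreover $\mathcal M$ is locally coherent and $\mathcal H$ is a quotient of $\mathcal M$, so the task becomes to pass local coherence to the quotient.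

\subsection{The quotient category}

The category $\mathbf D^c$ is essentially small, so $\mathcal M$ is a Grothendieck category with finitely presented projective generators $yC$, $C\in\mathbf D^c$. It is locally coherent: a finitely generated subobject of some $yC'$ is the image of a map $yC\to yC'$, whose kernel is a quotient of $yC''$ for a triangle $C''\to C\to C'\to C''[1]$; so such subobjects are finitely presented, and the argument of Lemma~\ref{lem:coherent}(b) extends this to subobjects of all finitely presented objects. The functor $y$ preserves products and coproducts, $y(\operatorname{hocolim}X_i)=\varinjlim yX_i$ by Lemma~\ref{lem:hocolim}, and $f$ is a pure monomorphism if and only if $y(f)$ is a monomorphism. By Proposition~\ref{prop:pi} and Theorem~\ref{thm:krause}, $yU$ is injective. Hence $yJ$ is injective for $J\in\operatorname{Prod}(U)$, and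
\begin{equation}\label{eq:krause}
\mathbf D(X,J)\cong\mathcal M(yX,yJ)\qquad(X\in\mathbf D,\ J\in\operatorname{Prod}(U)).
\end{equation}

Let $\mathcal T_0=\{G\in\mathcal M:\mathcal M(G,yU)=0\}$. Since $yU$ is injective, $\mathcal T_0$ is closed under subobjects, quotients, extensions and coproducts. Let $\mathcal F_0$ be the class of $G$ with no nonzero subobject in $\mathcal T_0$, and let $t_0G$ be the largest subobject of $G$ in $\mathcal T_0$; then $G/t_0G\in\mathcal F_0$ and $\mathcal M(\mathcal T_0,\mathcal F_0)=0$. The class $\mathcal F_0$ consists of the subobjects of powers of $yU$. Indeed, these lie in $\mathcal F_0$. Conversely, the kernel $K$ of the canonical map $G\to(yU)^{\mathcal M(G,yU)}$ lies in $\mathcal T_0$, since every map $K\to yU$ extends to $G$; so the canonical map is a monomorphism for $G\in\mathcal F_0$.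

We recall the properties of the quotient of a Grothendieck category by such a class $\mathcal T_0$. The quotient $\mathcal Q=\mathcal M/\mathcal T_0$ is a Grothendieck category. The quotient functor $q\colon\mathcal M\to\mathcal Q$ is exact, $qG=0$ if and only if $G\in\mathcal T_0$, and $q$ has a right adjoint $s$ whose counit $\epsilon\colon qs\to1$ is an isomorphism. Call $N\subseteq G$ \emph{dense} if $G/N\in\mathcal T_0$. Three consequences will be used.
\begin{enumerate}
\item[(Q1)] $sY\in\mathcal F_0$ for $Y\in\mathcal Q$, because $\mathcal M(T,sY)=\mathcal Q(qT,Y)=0$ for $T\in\mathcal T_0$.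
\item[(Q2)] The unit $\eta\colon G\to sqG$ has kernel $t_0G$ and dense image, because $q(\eta)$ is an isomorphism and $\operatorname{im}\eta\in\mathcal F_0$.
\item[(Q3)] If $N\subseteq G$ is dense, then $qN\to qG$ is an isomorphism, so $\mathcal M(G,sY)\to\mathcal M(N,sY)$ is bijective.
\end{enumerate}

To compare $\mathcal Q$ with $\mathcal H$ we compare their injectives, which determine them.

\begin{lemma}\label{lem:recover}
Let $\mathcal G$ be an abelian category with enough injectives. Then $X\mapsto\mathcal G(X,-)|_{\operatorname{Inj}(\mathcal G)}$ is a duality from $\mathcal G$ onto the category of functors $\operatorname{Inj}(\mathcal G)\to\mathrm{Ab}$ that are cokernels of maps between representable functors.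
\end{lemma}

\begin{proof}
If $0\to X\to J^0\to J^1$ is exact with $J^0,J^1$ injective, then $\mathcal G(J^1,J)\to\mathcal G(J^0,J)\to\mathcal G(X,J)\to0$ is exact for $J$ injective. So the functor of $X$ has the stated form, and by the Yoneda lemma every functor of that form arises from a map $J^0\to J^1$, hence from its kernel. The natural transformations from the functor of $X$ to that of $X'$ form the kernel of $\mathcal G(X',J^0)\to\mathcal G(X',J^1)$, which is $\mathcal G(X',X)$.
\end{proof}

\begin{proposition}\label{prop:theta}
There is an equivalence $\Theta\colon\mathcal Q\to\mathcal H$ with $\Theta qy\cong H_{\mathbf t}$.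
\end{proposition}

\begin{proof}
We first show that $q$ and $s$ induce inverse equivalences between $\operatorname{Inj}(\mathcal M)\cap\mathcal F_0$ and $\operatorname{Inj}(\mathcal Q)$. As $q$ is exact, $s$ preserves injectives, and it takes values in $\mathcal F_0$. Let $G\in\mathcal F_0$ be injective. By (Q2), $G\to sqG$ is a monomorphism with cokernel in $\mathcal T_0$; it splits, so the cokernel is also a subobject of $sqG\in\mathcal F_0$, hence zero. Thus $G\cong sqG$. Moreover $\mathcal Q(Y,qG)\cong\mathcal Q(qsY,qG)\cong\mathcal M(sY,G)$, and $s$ preserves monomorphisms, so $qG$ is injective.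

An injective object of $\mathcal M$ lies in $\mathcal F_0$ if and only if it is a direct summand of a power of $yU$. By \eqref{eq:krause} and the splitting of idempotents in $\mathbf D$, $y$ is an equivalence from $\operatorname{Prod}(U)$ onto the category of these objects. So $qy\colon\operatorname{Prod}(U)\to\operatorname{Inj}(\mathcal Q)$ is an equivalence, and so is $H_{\mathbf t}\colon\operatorname{Prod}(U)\to\operatorname{Inj}(\mathcal H)$ by Lemma~\ref{lem:inj}(c). By Lemma~\ref{lem:recover}, both $\mathcal Q$ and $\mathcal H$ are dual to the same category of functors on $\operatorname{Prod}(U)$. This gives an equivalence $\Theta$ with $\mathcal H(\Theta Y,H_{\mathbf t}J)\cong\mathcal Q(Y,qyJ)$ naturally in $Y\in\mathcal Q$ and $J\in\operatorname{Prod}(U)$. For $X\in\mathbf D$, using $sqyJ\cong yJ$, then \eqref{eq:krause}, then Lemma~\ref{lem:inj}(a),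
\[
\mathcal H(\Theta qyX,H_{\mathbf t}J)\cong\mathcal Q(qyX,qyJ)\cong\mathcal M(yX,yJ)\cong\mathbf D(X,J)\cong\mathcal H(H_{\mathbf t}X,H_{\mathbf t}J)
\]
naturally in $X$ and $J$. By Lemma~\ref{lem:recover}, $\Theta qyX\cong H_{\mathbf t}X$ naturally in $X$.
\end{proof}

\subsection{Passing coherence to the quotient}

\begin{proof}[Proof of (1)$\Rightarrow$(4) in Theorem~\ref{thm:criterion}]
Assume (1). It is used only in Step~1. Write $\operatorname{fp}\mathcal M$ for the class of finitely presented objects of $\mathcal M$.

\emph{Step 1: $\mathcal F_0$ is closed under direct limits.} Let $(G_i)$ be a direct system in $\mathcal F_0$ with transition maps $u_{ij}$, and put $S_i=\mathcal M(G_i,yU)$. For $i\le j$ define a chain map $U^{S_i}\to U^{S_j}$ by letting its component at $\varphi\in S_j$ be the projection onto the factor $\varphi u_{ij}\in S_i$. These maps form a direct system of complexes. The canonical monomorphisms $c_i\colon G_i\to(yU)^{S_i}=y(U^{S_i})$ are compatible with the transition maps: both composites $G_i\to(yU)^{S_j}$ have component $\varphi u_{ij}$ at $\varphi$. Direct limits are exact, so $\varinjlim G_i$ embeds in $\varinjlim y(U^{S_i})=yZ$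 with $Z=\operatorname{hocolim}U^{S_i}$. By (1), $Z\in\operatorname{Cogen}^*(U)$, so $yZ$ embeds in a power of $yU$, and so does $\varinjlim G_i$.

\emph{Step 2: if $G\in\operatorname{fp}\mathcal M$ and $N\subseteq G$ is dense, there is $N'\subseteq N$ with $N'\in\operatorname{fp}\mathcal M$ and $N'$ dense in $G$.} Write $N=\bigcup N_j$ as a directed union of finitely generated subobjects, and put $R_j=(G/N_j)/t_0(G/N_j)\in\mathcal F_0$. Then $\varinjlim R_j$ lies in $\mathcal F_0$ by Step~1, and it is a quotient of $\varinjlim G/N_j=G/N\in\mathcal T_0$; so it is zero. By Lemma~\ref{lem:finite}(b), the epimorphism $G\to R_j$ is zero for some $j$. Then $N'=N_j$ is dense, and it is finitely presented by Lemma~\ref{lem:coherent}(a).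

\emph{Step 3: $qG$ is finitely presented for $G\in\operatorname{fp}\mathcal M$.} By adjunction it is enough to show that $s$ preserves direct limits. Let $(Y_i)$ be a direct system in $\mathcal Q$ and $L=\varinjlim sY_i$. Then $qL=\varinjlim Y_i$, since $q$ is a left adjoint, and $L\in\mathcal F_0$ by Step~1. By (Q2), $L$ is a dense subobject of $sqL$, and we claim that $L=sqL$.

First, for $G\in\operatorname{fp}\mathcal M$ and $N\subseteq G$ dense, every $f\colon N\to L$ extends to $G$. Choose $N'$ as in Step~2. By (Q3), $\mathcal M(G,sY_i)\to\mathcal M(N',sY_i)$ is bijective for all $i$; as $G$ and $N'$ are finitely presented, $\mathcal M(G,L)\to\mathcal M(N',L)$ is bijective. Let $g\colon G\to L$ extend $f|_{N'}$. Then $g|_N-f$ factors through $N/N'\subseteq G/N'\in\mathcal T_0$, and $L\in\mathcal F_0$, so $g|_N=f$.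

Now let $g\colon G\to sqL$ be any morphism with $G\in\operatorname{fp}\mathcal M$. The subobject $N=g^{-1}(L)$ is dense, as $G/N$ embeds in $sqL/L$. Extend $g|_N\colon N\to L$ to $g'\colon G\to L$. Then $g-g'$ factors through $G/N\in\mathcal T_0$, and $sqL\in\mathcal F_0$, so $g=g'$ has image in $L$. Since $\operatorname{fp}\mathcal M$ generates $\mathcal M$, we get $L=sqL$. Hence, for $G\in\operatorname{fp}\mathcal M$,
\[
\mathcal Q(qG,\varinjlim Y_i)=\mathcal M(G,L)=\varinjlim\mathcal M(G,sY_i)=\varinjlim\mathcal Q(qG,Y_i).
\]

To compute kernels between the objects $qG$ by means of the exact functor $q$, we must know that the morphisms between them come from $\operatorname{fp}\mathcal M$. This is not automatic, since $q$ is not full.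

\emph{Step 4: every $f\colon qG\to qG'$ with $G,G'\in\operatorname{fp}\mathcal M$ is isomorphic to $q(h)$ for a morphism $h$ in $\operatorname{fp}\mathcal M$.} Let $g\colon G\to sqG'$ be adjoint to $f$, so $f=\epsilon\,q(g)$. By (Q2), $\bar G'=G'/t_0G'$ is a dense subobject of $sqG'$, so $g^{-1}(\bar G')$ is dense in $G$. By Step~2 it contains some $N'\in\operatorname{fp}\mathcal M$ dense in $G$; let $\nu\colon N'\to G$ be the inclusion. Now $\bar G'=\varinjlim G'/K_j$, where $K_j$ runs over the finitely generated subobjects of $t_0G'$; each $K_j$ is in $\mathcal T_0$ and each $G'/K_j$ is finitely presented. So $g\nu$ lifts: $g\nu=\rho h$ for some $j$ and some $h\colon N'\to G'/K_j$, where $\rho\colon G'/K_j\to sqG'$ is induced by the unit $\eta$. Let $\pi\colon G'\to G'/K_j$ be the projection. Both $q(\nu)$ and $q(\pi)$ are isomorphisms, and $\epsilon\,q(\rho)q(\pi)=\epsilon\,q(\eta)=1$. Hence $f\,q(\nu)=\epsilon\,q(\rho)q(h)=q(\pi)^{-1}q(h)$.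

\emph{Step 5: $\mathcal Q$ is locally coherent.} Let $\mathcal C$ be the class of objects isomorphic to some $qG$ with $G\in\operatorname{fp}\mathcal M$. Its members are finitely presented by Step~3. As $\operatorname{fp}\mathcal M$ is closed under kernels, cokernels and finite sums and $q$ is exact, Step~4 shows that $\mathcal C$ has the same closure properties. It generates $\mathcal Q$: for $Y\in\mathcal Q$, the object $sY$ is a quotient of a coproduct of objects $yC$, and $q$ preserves coproducts and epimorphisms. Let $Y\in\mathcal Q$ be finitely presented. There is an epimorphism $Y_0\to Y$ with $Y_0\in\mathcal C$; its kernel is finitely generated by Lemma~\ref{lem:finite}(d), hence a quotient of some $Y_1\in\mathcal C$. So $Y=\operatorname{coker}(Y_1\to Y_0)\in\mathcal C$. Thus $\mathcal C$ is the class of finitely presented objects, and it is closed under kernels.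

By Proposition~\ref{prop:theta} and Step~5, $\mathcal H\simeq\mathcal Q$ is locally coherent. By Step~3, $tP[0]=H_{\mathbf t}(P)\cong\Theta q(yP)$ is finitely presented for every representable $P$. This is (4), and the proof of Theorem~\ref{thm:criterion} is complete.
\end{proof}

\section{Cases where the extra condition simplifies}\label{sec:cor}

\begin{proof}[Proof of Corollary~\ref{cor:positive}]
(a) If the representables lie in $\mathcal F$, so do their coproducts, and every module is a quotient of such a coproduct. Conversely, a representable that is a quotient of a module in $\mathcal F$ is a direct summand of it, and so lies in $\mathcal F$. In this case $tP[0]=0$, and the claim is (1)$\Leftrightarrow$(4) of Theorem~\ref{thm:criterion}.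

(b) (i)$\Rightarrow$(ii). Let $C=(P_1\to P_0)$, in degrees $-1,0$, be a presentation of $M$ by finitely generated projectives. By Theorem~\ref{thm:criterion}(3), $H_{\mathbf t}C$ is finitely presented in $\mathcal H$, so $tM=H^0(H_{\mathbf t}C)$ is finitely presented by \eqref{eq:coh} and Lemma~\ref{lem:transfer}(b).

(ii)$\Rightarrow$(i). Since $\operatorname{mod}\mathcal A$ is locally coherent, the complexes with finitely presented cohomology modules form a thick subcategory, by the argument for (4)$\Rightarrow$(3); it contains the representables, hence every compact $C$. By \eqref{eq:coh} and \eqref{eq:canonical}, $H_{\mathbf t}C$ is an extension of $T[0]$ by $F[1]$, where $T=tH^0C$ is finitely presented by (ii) and $F=H^{-1}C/tH^{-1}C$ is finitely generated. Both $T[0]$ and $F[1]$ are finitely generated in $\mathcal H$ by Lemma~\ref{lem:transfer}(c),(d), so $H_{\mathbf t}C$ is too. This is Theorem~\ref{thm:criterion}(2).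

(i)$\Rightarrow$(iii). The heart is locally coherent by Theorem~\ref{thm:criterion}(4), and $tP$ is finitely generated by (ii).

(iii)$\Rightarrow$(i). The module $T=tP$ is a finitely generated submodule of $P$, hence finitely presented by Lemma~\ref{lem:coherent}(a). Let $K$ be as in Lemma~\ref{lem:transfer}(d). It is a kernel of a map between finitely presented modules, so it is finitely generated, and $(K/tK)[1]$ is finitely generated in $\mathcal H$ by Lemma~\ref{lem:transfer}(c). By Lemma~\ref{lem:transfer}(d), $tP[0]$ is finitely presented, so Theorem~\ref{thm:criterion}(4) holds.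

(c) If $\operatorname{mod}\mathcal A$ has a set of noetherian generators, finitely generated modules are noetherian. So submodules of finitely generated modules are finitely generated, and finitely generated modules are finitely presented. Hence $\operatorname{mod}\mathcal A$ is locally coherent and (ii) holds. By (b), $E$ is an elementary cogenerator and $\mathcal H$ is locally coherent.
\end{proof}

\begin{example}\label{ex:dimV}
Take $\mathcal A$ and $\mathbf t$ as in Theorem~\ref{thm:counter}, but with $V$ of arbitrary dimension. The computation of the heart did not use $\dim V$, so $\mathcal H_{\mathbf t}$ is locally coherent. For a module $M$ let $\mu^\sharp\colon M_a\to\operatorname{Hom}_k(V,M_b)$ be adjoint to $\mu$. The sequence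
\[
0\to M\to S(M_a)\oplus J(M_b)\to S(\operatorname{Hom}_k(V,M_b))\to0
\]
given at $a$ by $m\mapsto(m,\mu^\sharp m)$ and $(m,\psi)\mapsto\psi-\mu^\sharp m$, and at $b$ by $M_b\xrightarrow{1}M_b\to0$, is an injective resolution. So $\operatorname{Ext}^2=0$, and $\operatorname{mod}\mathcal A$ is locally coherent by Lemma~\ref{lem:coherent}(b). We have $tP_a=(0,V)\cong P_b^{(\dim V)}$ and $tP_b=P_b$. By Corollary~\ref{cor:positive}(b), an associated $E$ is an elementary cogenerator if and only if $\dim V<\infty$.
\end{example}

\section{Finite presentation in the heart cannot be weakened}\label{sec:sharp}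

By Corollary~\ref{cor:positive}(b), an example as in Proposition~\ref{prop:sharp} needs a module category that is not locally coherent. Lemma~\ref{lem:transfer}(d) says what to look for: a finitely presented $T=tP$ with a presentation $P_1\to P_0$ whose kernel $K$ lies in $\mathcal F$ and is an infinite coproduct. Below, $T$ is the simple module at $b$, presented by $P_c\to P_b$. The object $d$ makes $K$ large, and the object $a$ serves only to make $T$ the torsion part of a representable.

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
Let $V$ be an infinite-dimensional $k$-vector space with basis $B$. Let $\mathcal A$ be the $k$-category with objects $a,b,c,d$, endomorphism rings $k$, $\mathcal A(b,a)=k$, $\mathcal A(c,b)=k$, $\mathcal A(d,c)=V$, and all other morphism spaces zero. A module consists of vector spaces $(M_a,M_b,M_c,M_d)$ and linear maps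
\[
\alpha\colon M_a\to M_b,\qquad\beta\colon M_b\to M_c,\qquad\gamma\colon V\otimes_kM_c\to M_d
\]
with $\beta\alpha=0$ and $\gamma(V\otimes\beta)=0$. The representables are
\[
P_a=(k,k,0,0),\quad P_b=(0,k,k,0),\quad P_c=(0,0,k,V),\quad P_d=(0,0,0,k),
\]
where $\alpha$ on $P_a$, $\beta$ on $P_b$ and $\gamma$ on $P_c$ are isomorphisms. Let $S_a,S_b,S_d=P_d$ be the one-dimensional modules at $a,b,d$.

\emph{The torsion pair.} Let $\mathcal T$ be the class of modules concentrated at $b$ and $\mathcal F$ the class of modules with $\beta$ injective. For $f\colon T\to F$ with $T\in\mathcal T$, $F\in\mathcal F$ we have $\beta f_b=f_c\beta=0$, so $f=0$. For any $M$, $tM=(0,\ker\beta,0,0)$ is a submodule in $\mathcal T$ and $M/tM\in\mathcal F$. So $\mathbf t=(\mathcal T,\mathcal F)$ is a torsion pair, with $tP_a=S_b$ and $tP_b=tP_c=tP_d=0$.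

\emph{The complex $C$.} The morphism $P_c\to P_b$ that is the identity at $c$ has cokernel $S_b$ and kernel $(0,0,0,V)=S_d^{(B)}\in\mathcal F$. So $S_b$ is a finitely presented module, the complex $C=(P_c\to P_b)$ in degrees $-1,0$ lies in $\mathcal H=\mathcal H_{\mathbf t}$, and
\begin{equation}\label{eq:C}
0\to S_d^{(B)}[1]\to C\to S_b[0]\to0
\end{equation}
is exact in $\mathcal H$. For a module $M$, the triangle $P_c\to P_b\to C\xrightarrow{\delta}P_c[1]$ gives the exact sequence $0\to\mathbf D(C,M)\to M_b\xrightarrow{\beta}M_c\to\mathbf D(C,M[1])\to0$, the last map being induced by $\delta$. So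
\begin{equation}\label{eq:CM}
\mathbf D(C,M)=\ker\beta_M,\qquad\mathbf D(C,M[1])=\operatorname{coker}\beta_M,\qquad\mathbf D(C,M[2])=0 .
\end{equation}

\emph{The heart is a module category.} We use the following standard fact. Let $\mathcal H$ be an abelian category with coproducts and $\Lambda$ a small full subcategory such that $\mathcal H(G,-)$ is exact and preserves coproducts for all $G\in\Lambda$, and such that $\mathcal H(G,Y)=0$ for all $G\in\Lambda$ implies $Y=0$. Then $Y\mapsto\mathcal H(-,Y)|_\Lambda$ is an equivalence $\mathcal H\to\operatorname{mod}\Lambda$. Take for $\Lambda$ the objects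
\[
G_1=H_{\mathbf t}(P_a[1])=S_a[1],\qquad G_2=P_c[1],\qquad G_3=P_d[1],\qquad G_4=C .
\]
The complexes $P_a[1],P_c[1],P_d[1],C$ are compact and lie in $\mathbf D^{\le0}_{\mathbf t}$. By adjunction, the functors $\mathcal H(G_i,-)$ are the restrictions to $\mathcal H$ of $\mathbf D(P_a[1],-)$, $\mathbf D(P_c[1],-)$, $\mathbf D(P_d[1],-)$, $\mathbf D(C,-)$, so they preserve coproducts.

For $i=1,2,3$ the group $\mathcal H(G_i,Y)$ is $H^{-1}Y$ evaluated at $a,c,d$, respectively. A short exact sequence $0\to Y'\to Y\to Y''\to0$ in $\mathcal H$ gives an exact sequence $0\to H^{-1}Y'\to H^{-1}Y\to H^{-1}Y''\to H^0Y'$, and $H^0Y'\in\mathcal T$ vanishes at $a,c,d$. So these functors are exact. For $G_4$ it suffices to show $\mathbf D(C,Y'[1])=0$. With $F=H^{-1}Y'$ and $T=H^0Y'$, this group sits between $\mathbf D(C,F[2])=0$ and $\mathbf D(C,T[1])$, which is a quotient of $T_c=0$, by \eqref{eq:CM}.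

Suppose $\mathcal H(G_i,Y)=0$ for all $i$. Then $H^{-1}Y$ vanishes at $a,c,d$, and also at $b$, because its map $\beta$ is injective with target zero. So $Y=T[0]$ with $T\in\mathcal T$, and $0=\mathbf D(C,T)=T_b$ gives $Y=0$. Hence $\mathcal H\simeq\operatorname{mod}\Lambda$ is a Grothendieck category.

\emph{The category $\Lambda$.} The modules $H^{-1}G_j$ for $j=1,\dots,4$ are $(k,0,0,0)$, $(0,0,k,V)$, $(0,0,0,k)$ and $(0,0,0,V)$. Evaluating at $a,c,d$ gives the first three rows of the following table of the spaces $\Lambda(G_i,G_j)$.
\[
\begin{array}{c|cccc}
 & G_1 & G_2 & G_3 & G_4\\ \hline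
\Lambda(G_1,-) & k&0&0&0\\
\Lambda(G_2,-) & 0&k&0&0\\
\Lambda(G_3,-) & 0&V&k&V\\
\Lambda(G_4,-) & 0&k&0&k
\end{array}
\]
In the last row, the first three entries are $\operatorname{coker}\beta$ for $S_a,P_c,P_d$, by \eqref{eq:CM}. The last entry follows by applying the exact functor $\mathcal H(C,-)$ to \eqref{eq:C}, since $\mathbf D(C,S_d^{(B)}[1])=0$ and $\mathbf D(C,S_b)=k$. The space $\Lambda(G_4,G_2)$ is spanned by $\delta$. Up to sign, $H^{-1}(\delta)$ is the inclusion of $H^{-1}C$ in $P_c$, which is the identity of $V$ at $d$. So composition with $\delta$ is an isomorphism $\Lambda(G_3,G_4)\to\Lambda(G_3,G_2)$. Therefore $\Lambda$ is the $k$-linear path category of the quiver with vertices $G_1,\dots,G_4$, arrows $G_3\to G_4$ indexed by $B$, and one arrow $G_4\to G_2$.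

A module $M$ over the path category $\Lambda$ of a quiver has the projective resolution
\[
0\to\bigoplus_{\lambda\colon x\to x'}\Lambda(-,x)\otimes_kM_{x'}\to\bigoplus_x\Lambda(-,x)\otimes_kM_x\to M\to0,
\]
the first sum running over the arrows, with maps $p\otimes m\mapsto\lambda p\otimes m-p\otimes M(\lambda)m$ and $p\otimes m\mapsto M(p)m$; exactness follows by induction on the length of paths, every nontrivial path being uniquely of the form $\lambda p$. So $\operatorname{Ext}^2$ vanishes on $\operatorname{mod}\Lambda$, and $\mathcal H$ is locally coherent by Lemma~\ref{lem:coherent}(b).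

\emph{Conclusion.} Since $\mathcal H$ is a Grothendieck category, Lemma~\ref{lem:transfer}(d) applies to $T=S_b$, $C'=C$ and $K=S_d^{(B)}\in\mathcal F$. It shows that $tP_a[0]=S_b[0]$ is finitely generated in $\mathcal H$, and that it is not finitely presented, because $K[1]=(S_d[1])^{(B)}$ is an infinite coproduct of nonzero objects of $\mathcal H$. The other representables have zero torsion part. So $\mathcal H$ is locally coherent, each $tP$ is a finitely presented module, each $tP[0]$ is finitely generated in $\mathcal H$, and condition (4) fails. By Theorem~\ref{thm:criterion}, no associated $2$-term cosilting complex is an elementary cogenerator.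
\end{proof}

\begin{thebibliography}{9}

\bibitem{Krause}
Krause, \emph{Smashing subcategories and the telescope conjecture}, Invent. Math. 139 (2000).

\bibitem{PSV}
Carlos E. Parra, Manuel Saor\'in, Simone Virili, \emph{Locally finitely presented and coherent hearts}, arXiv:1908.00649 (2019).

\end{thebibliography}
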